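# One energy ground state per mass for the two-dimensional cubic-quartic Schrödinger equation

## 1. Mass, energy, and ground states

Throughout we work in $\mathbb R^2$ with the equation
$$ i\partial_t\psi=-\Delta\psi-|\psi|^2\psi+|\psi|^3\psi,\qquad \psi(t,x)\in\mathbb C,\ x\in\mathbb R^2. \tag{1}$$
It is the mean-field model for Bose–Einstein condensates with Lee–Huang–Yang correction. The cubic term is attractive, the quartic term is repulsive. We shall use two textbook facts about $H^1(\mathbb R^2)$: it embeds into $L^r$ for every $r\in[2,\infty)$, and its radial subspace $H^1_{\rm rad}$ embeds compactly into $L^r$ for $2<r<\infty$.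

**Definition (mass and energy).** For $\psi\in H^1(\mathbb R^2)$,
$$ M(\psi)=\int_{\mathbb R^2}|\psi|^2\,dx,\qquad E_0(\psi)=\int_{\mathbb R^2}\Big(\tfrac12|\nabla\psi|^2-\tfrac14|\psi|^4+\tfrac15|\psi|^5\Big)dx. \tag{2}$$
Both are conserved by (1).

**Example.** Let $g(x)=c\,e^{-|x|^2/2}$. Then $M(g)=\pi c^2$, $\int|\nabla g|^2=c^2\int|x|^2e^{-|x|^2}dx=\pi c^2$, $\int g^4=\pi c^4/2$, $\int g^5=2\pi c^5/5$, so $E_0(g)=\frac{\pi c^2}2-\frac{\pi c^4}8+\frac{2\pi c^5}{25}$. Now dilate without changing the mass: $g_\lambda=\lambda g(\lambda\,\cdot)$ has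
$$E_0(g_\lambda)=\lambda^2\Big(\frac{\pi c^2}2-\frac{\pi c^4}8\Big)+\lambda^3\,\frac{2\pi c^5}{25}.$$
The gradient and the quartic integral scale in the same way; only the quintic term scales differently. If $c^2>4$, i.e. if the mass exceeds $4\pi$, the energy is negative for small $\lambda$.

**Definition (standing wave).** A standing wave of frequency $\omega$ is a solution $e^{i\omega t}\phi(x)$ of (1). Substituting, $\phi$ must solve
$$-\Delta\phi+\omega\phi=|\phi|^2\phi-|\phi|^3\phi. \tag{3}$$

**Example.** A constant $c>0$ solves (3) exactly when $\omega=c^2-c^3$, but it has infinite mass. We want $\phi\in H^1$. Nontrivial $H^1$ solutions exist for $\omega\in(0,\frac{25}{216})$; we shall construct the positive ones by shooting.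

**Definition (minimal energy, ground states).** For $\rho>0$ let
$$ e_0(\rho)=\inf\{E_0(\varphi):\ \varphi\in H^1_{\rm rad}(\mathbb R^2),\ M(\varphi)=\rho\}, \tag{4}$$
and let $\mathcal E_0(\rho)$ be the set of all $\psi\in H^1(\mathbb R^2)$ with $M(\psi)=\rho$ and $E_0(\psi)=e_0(\rho)$. Symmetric decreasing rearrangement preserves all $L^p$ norms and does not increase $\int|\nabla\cdot|^2$, so $e_0(\rho)$ is also the infimum over all of $H^1(\mathbb R^2)$.

**Example.** Letting $\lambda\to0$ in $E_0(g_\lambda)$ shows $e_0(\rho)\le0$ for all $\rho>0$, and $e_0(\rho)<0$ for $\rho>4\pi$.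

**Definition (orbit).** The orbit of $\psi$ is the set of all $e^{i\theta}\psi(\cdot+x_0)$ with $\theta\in\mathbb R$, $x_0\in\mathbb R^2$. Mass and energy are constant on orbits, so $\mathcal E_0(\rho)$ is a union of orbits.

**Example.** The functions $e^{-|x|^2/2}$ and $2e^{-2|x|^2}$ both have mass $\pi$, but they lie in different orbits, because the supremum of the modulus is constant on an orbit and here it is $1$ and $2$.

With these notions in place, here is the problem, posed by Anudeep K. Arora and Christof Sparber in "Self-Bound vortex states in nonlinear Schrödinger equations with LHY correction", arXiv:2112.09213 (2021): *whenever $\mathcal E_0(\rho)$ is nonempty, is it a single orbit?* In other words, do the total mass and the requirement of least energy determine the state up to phase and translation? The answer is yes. Put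
$$\omega_*=\tfrac{25}{216},\qquad \varepsilon_*=\sqrt{\omega_*}.$$

**Theorem 1.** If $\psi_1,\psi_2\in\mathcal E_0(\rho)$, then $\psi_2=e^{i\theta}\psi_1(\cdot+x_0)$ for some $\theta\in\mathbb R$, $x_0\in\mathbb R^2$.

**Theorem 2.** For each $\omega\in(0,\omega_*)$ there is exactly one positive radial $H^1$ solution $\phi_\omega$ of $-\Delta\phi+\omega\phi=\phi^3-\phi^4$. The map $\omega\mapsto M(\phi_\omega)$ is real-analytic with positive derivative, and it is a bijection of $(0,\omega_*)$ onto $(\rho_c,\infty)$. Here $\rho_c=\|Q_0\|_{L^2}^2$ and $Q_0$ is the positive radial $H^1$ solution of $-\Delta Q_0+Q_0=Q_0^3$. Moreover $\mathcal E_0(\rho)\neq\emptyset$ if and only if $\rho>\rho_c$, and then $\mathcal E_0(\rho)$ is the orbit of the $\phi_\omega$ with $M(\phi_\omega)=\rho$; write $\omega=\omega(\rho)$. Finally, $e_0$ is real-analytic on $(\rho_c,\infty)$ with $e_0'(\rho)=-\omega(\rho)/2$ and $e_0''<0$.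

Theorem 2 is sharper, but Theorem 1 does not need it. The scope is exactly the cubic-quartic equation in $\mathbb R^2$.

## 2. Masses up to $\rho_c$, and the purely cubic energy

Two cases can be settled by hand. Both rest on Weinstein's sharp Gagliardo–Nirenberg inequality (Comm. Math. Phys. 87 (1983)): for $\varphi\in H^1(\mathbb R^2)$,
$$\frac14\int|\varphi|^4\le\frac{M(\varphi)}{2\rho_c}\int|\nabla\varphi|^2,\qquad\text{with equality for }\varphi=Q_0. \tag{5}$$

**Small mass.** If $0<M(\varphi)\le\rho_c$, then (5) gives $\frac12\int|\nabla\varphi|^2-\frac14\int|\varphi|^4\ge0$, so $E_0(\varphi)\ge\frac15\int|\varphi|^5>0$. On the other hand $e_0\le0$ by spreading. Hence for $\rho\le\rho_c$ we have $e_0(\rho)=0$, the infimum is not attained, and $\mathcal E_0(\rho)=\emptyset$.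

**The purely cubic energy.** Drop the quintic term and put $E_{\rm cub}(\varphi)=\frac12\int|\nabla\varphi|^2-\frac14\int|\varphi|^4$. By (5), $E_{\rm cub}\ge0$ on the sphere $M=\rho_c$, with equality for $Q_0$. Under the mass-preserving dilation, $E_{\rm cub}(\lambda Q_0(\lambda\,\cdot))=\lambda^2E_{\rm cub}(Q_0)=0$. So at mass $\rho_c$ *every* $\lambda Q_0(\lambda\,\cdot)$, $\lambda>0$, is a minimizer, and these lie in different orbits since their maxima $\lambda\max Q_0$ differ. In this model the uniqueness statement is false. The function $\lambda Q_0(\lambda\,\cdot)$ solves $-\Delta\phi+\lambda^2\phi=\phi^3$: all frequencies occur at one and the same mass.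

This example shows that two different things have to be proved for (1): for a given frequency there should be only one profile, and profiles of different frequencies should have different masses.

## 3. From a ground state to a radial profile

Let $\psi\in\mathcal E_0(\rho)$. We reduce to a radial equation on the plane.

**Step 1: the modulus solves an elliptic equation.** The purpose is to bring in a frequency. Put $\phi=|\psi|$. Since $|\nabla|\psi||\le|\nabla\psi|$ almost everywhere, $E_0(\phi)\le E_0(\psi)$, hence $\phi\in\mathcal E_0(\rho)$ too. $E_0$ and $M$ are $C^1$ on $H^1$ because $H^1(\mathbb R^2)\subset L^4\cap L^5$, and $M'(\phi)\ne0$. So there is a Lagrange multiplier $\omega\in\mathbb R$ with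
$$-\Delta\phi+\omega\phi=\phi^3-\phi^4 .$$

**Step 2: regularity.** We need classical solutions vanishing at infinity. Since $\phi\in L^r$ for all $r\in[2,\infty)$, the same is true of $-\Delta\phi+\phi=(1-\omega)\phi+\phi^3-\phi^4$. So $\phi\in W^{2,r}$ for all these $r$; hence $\phi\in C^1$ and $\phi,\nabla\phi\to0$ at infinity. Bootstrapping, $\phi\in C^\infty$. The same argument applies to every real $H^1$ solution of this equation, and of its rescaled form (9) below.

**Step 3: positivity and phase.** It is known that ground states are positive up to a constant phase; here is the argument. With $K=|\omega|+\sup\phi^3$ we have $-\Delta\phi+K\phi=\phi^3+(K-\omega-\phi^3)\phi\ge0$ and $\phi\ge0$, $\phi\not\equiv0$, so the strong maximum principle gives $\phi>0$. Let $w=\psi/\phi\in H^1_{\rm loc}$. Since $|w|=1$, $\mathrm{Re}(\bar w\nabla w)=\frac12\nabla|w|^2=0$, and from $\nabla\psi=w\nabla\phi+\phi\nabla w$ we get $|\nabla\psi|^2=|\nabla\phi|^2+\phi^2|\nabla w|^2$. As $E_0(\psi)=E_0(\phi)$, $\int\phi^2|\nabla w|^2=0$, so $w$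 is a constant phase. From now on $\psi=\phi>0$.

**Step 4: two integral identities.** They will locate $\omega$. Put $T=\int|\nabla\phi|^2$, $A=\int\phi^4$, $B=\int\phi^5$. Testing the equation with $\phi$,
$$T+\omega\rho=A-B. \tag{6}$$
The function $\lambda\phi(\lambda\,\cdot)$ has mass $\rho$ and energy $\frac{\lambda^2}2T-\frac{\lambda^2}4A+\frac{\lambda^3}5B$, which is minimal at $\lambda=1$. So
$$T-\tfrac A2+\tfrac35B=0. \tag{7}$$
Inserting $T=\frac A2-\frac35B$ in (6),
$$\omega\rho=\tfrac A2-\tfrac25B=T+\tfrac B5>0. \tag{8}$$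

**Step 5: the range of $\omega$.** By (8), $\int\phi^2\big(\frac{\phi^2}4-\frac{\phi^3}5-\frac\omega2\big)=0$. The function $\frac{s^2}4-\frac{s^3}5$ on $[0,\infty)$ has its maximum only at $s=\frac56$, with value $\frac{25}{144}-\frac{25}{216}=\frac{25}{432}$. If $\frac\omega2\ge\frac{25}{432}$, the integrand would be $\le0$, and zero only where $\phi=\frac56$; so $\phi\equiv\frac56$, which is impossible as $\phi\to0$ at infinity. Hence $0<\omega<\omega_*$.

**Step 6: radial symmetry.** We want an ordinary differential equation. Write $\Delta\phi+h(\phi)=0$ with $h(s)=s^3-s^4-\omega s$; here $h(0)=0$ and $h'(0)=-\omega<0$. The theorem of Gidas–Ni–Nirenberg (1981), in the form of Li–Ni (Comm. PDE 18 (1993)), says: if $h\in C^1$, $h(0)=0$ and $h'\le0$ near $0$, then a positive $C^2$ solution on $\mathbb R^n$, $n\ge2$, that tends to $0$ at infinity is radial about some point. After a translation, $\phi$ is radial about $0$.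

**Step 7: rescaling.** We choose units in which the mass loses its scaling factor. Put $\varepsilon=\sqrt\omega\in(0,\varepsilon_*)$ and $\phi(x)=\varepsilon Q(\varepsilon x)$. Every term of the equation carries a factor $\varepsilon^3$, except $\phi^4=\varepsilon^4Q^4$. So $Q\in H^1$ is positive and radial, and
$$-\Delta Q=f(Q),\qquad f(s)=s^3-\varepsilon s^4-s,\qquad M(\phi)=\int_{\mathbb R^2}Q^2. \tag{9}$$

Thus every ground state of mass $\rho$ is, up to phase and translation, $\varepsilon Q(\varepsilon\,\cdot)$ with $\varepsilon\in(0,\varepsilon_*)$, where $Q$ is a positive radial $H^1$ solution of (9) and $\int Q^2=\rho$. Theorem 1 will follow from two facts: (U) for each $\varepsilon$ there is only one such $Q$, to be called $Q_\varepsilon$; and (M) $m(\varepsilon)=\int Q_\varepsilon^2$ is injective.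

## 4. What concavity of $e_0$ gives, and its corners

Granting (U), a natural first attempt at (M) is to read the frequency off the function $e_0$. It almost works.

**The function $e_0$ is finite and concave.** For every $\delta>0$ there is $C_\delta$ with $s^4\le\delta s^5+C_\delta s^2$ for $s\ge0$; with $\delta$ small this bounds $E_0$ from below at fixed mass. If $M(w)=1$, then $w(\cdot/\sqrt\lambda)$ has mass $\lambda$; in two dimensions its gradient integral does not depend on $\lambda$. So
$$e_0(\lambda)=\inf_{M(w)=1}\Big\{\tfrac12\int|\nabla w|^2+\lambda\int\big(-\tfrac14|w|^4+\tfrac15|w|^5\big)\Big\} \tag{10}$$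
is an infimum of affine functions of $\lambda$, hence concave, and therefore continuous on $(0,\infty)$.

**Each ground state supplies a supporting line.** Let $\phi\in\mathcal E_0(\rho)$ be positive with multiplier $\omega$. By (8), $U=\int(-\frac14\phi^4+\frac15\phi^5)=-\frac12\omega\rho$. For $\sigma>0$ the function $\phi(\sqrt{\rho/\sigma}\,\cdot)$ has mass $\sigma$ and energy $\frac12T+\frac\sigma\rho U=e_0(\rho)+(\frac\sigma\rho-1)U$. So
$$e_0(\sigma)\le e_0(\rho)-\tfrac\omega2(\sigma-\rho)\qquad\text{for all }\sigma>0. \tag{11}$$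
If $e_0$ is differentiable at $\rho$, the function $\sigma\mapsto e_0(\sigma)-e_0(\rho)+\frac\omega2(\sigma-\rho)$ has a maximum at $\sigma=\rho$, so $\omega=-2e_0'(\rho)$: all ground states of mass $\rho$ share one frequency, and (U) makes them one orbit. A concave function is differentiable off a countable set, so this settles all but countably many $\rho$.

**Where this stops.** At a corner of $e_0$, (11) only says that $-\omega/2$ lies between the two one-sided derivatives, and nothing said so far excludes two ground states with different frequencies there. The purely cubic energy shows that the danger is real: its minimal value is $0$ for $\rho\le\rho_c$. For $\rho>\rho_c$ it is $-\infty$: with $c^2=\rho/\rho_c$, equality in (5) gives $\int Q_0^4=2\int|\nabla Q_0|^2$, so $E_{\rm cub}(cQ_0)=\frac{c^2}2(1-c^2)\int|\nabla Q_0|^2<0$, and dilation multiplies this by $\lambda^2\to\infty$. At the break $\rho=\rho_c$ all frequencies do occur. To exclude corners we must look at the curve of profiles itself.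

## 5. Two scaling identities for three unknown integrals

Suppose for the moment that (U) holds, that $\varepsilon\mapsto Q_\varepsilon\in H^2_{\rm rad}$ is differentiable, that $x\cdot\nabla Q_\varepsilon\in H^2$, and that $0<Q_\varepsilon<a$, where $a$ is the largest zero of $f$. All of this is proved below. Write $Q=Q_\varepsilon$, $v=\partial_\varepsilon Q_\varepsilon$ and
$$L=-\Delta-f'(Q)=-\Delta+V,\qquad V=1-3Q^2+4\varepsilon Q^3 .$$
Three functions have a simple image under $L$. First, $LQ=f(Q)-Qf'(Q)$, and $f-sf'=-2s^3+3\varepsilon s^4$. Second, $\Delta(x\cdot\nabla Q)=x\cdot\nabla\Delta Q+2\Delta Q$, so $-\Delta(x\cdot\nabla Q)=f'(Q)\,x\cdot\nabla Q+2f(Q)$. Thus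
$$LQ=f(Q)-Qf'(Q)=-Q^3(2-3\varepsilon Q),\qquad L(x\cdot\nabla Q)=2f(Q). \tag{12}$$
Third, differentiating $-\Delta Q+Q-Q^3+\varepsilon Q^4=0$ in $\varepsilon$,
$$Lv=-Q^4. \tag{13}$$
We need the sign of $m'(\varepsilon)=2\int Qv$. The operator $L$ is symmetric on $H^2$. Put $B_\varepsilon=\int Q^5$. Pairing $v$ with the two functions in (12),
$$\int(2Q^3-3\varepsilon Q^4)v=-\int v\,LQ=-\int Q\,Lv=B_\varepsilon, \tag{14}$$
$$2\int(Q^3-\varepsilon Q^4-Q)v=\int v\,L(x\cdot\nabla Q)=-\int Q^4\,x\cdot\nabla Q=-\tfrac15\int x\cdot\nabla(Q^5)=\tfrac25B_\varepsilon. \tag{15}$$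

**The point where algebra stops.** These are two linear equations for the three numbers $I_1=\int Qv$, $I_3=\int Q^3v$, $I_4=\int Q^4v$. Eliminating $I_3$ gives $I_1=\frac3{10}B_\varepsilon+\frac\varepsilon2I_4$. If $v\ge0$ we would be done, but there is no maximum principle to give this: we shall see that $L$ annihilates a radial function $u$ that changes sign.

**The way past it.** Eliminate the inhomogeneous term $B_\varepsilon$ instead. Five times half of (15), minus (14), is
$$\int Q\,\big(3Q^2-2\varepsilon Q^3-5\big)\,v\,dx=0. \tag{16}$$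
The weight $k(s)=3s^2-2\varepsilon s^3$ has $k'(s)=6s(1-\varepsilon s)$, and we shall see that this is positive on $(0,a)$. Now suppose $\int Qv=0$. Then (16) says that also $\int Qk(Q)v=0$. If $v$ is negative inside some ball and positive outside it, then, as $Q$ decreases, $k(Q)$ is larger where $v$ is negative; subtracting a multiple of the first integral from the second produces an integral of one sign, which cannot vanish. So it is enough to prove one qualitative fact:

*$v$ changes sign at most once, and it is positive far out.*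

The tool for this is the derivative $u=\partial_\alpha Q$ of the radial solution with respect to its initial height $\alpha=Q(0)$. It satisfies $Lu=0$, and we shall show that it has exactly one zero. Then the Wronskian of $u$ and $v$ carries the information from $u$ to $v$. The same function $u$ also proves (U).

## 6. The shape of the nonlinearity

Fix $\varepsilon\in(0,\varepsilon_*)$; note $\varepsilon^2<\frac{25}{216}<\frac{32}{216}=\frac4{27}$. Write $f=sD$ with $D(s)=s^2-\varepsilon s^3-1$, and
$$F(s)=\int_0^sf=\frac{s^4}4-\frac{\varepsilon s^5}5-\frac{s^2}2,\qquad s_1=\frac2{3\varepsilon}.$$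

(i) $D'(s)=s(2-3\varepsilon s)$, so on $(0,\infty)$ $D$ increases up to $s_1$ and decreases afterwards. $D(0)=-1$ and $D(s_1)=\frac4{27\varepsilon^2}-1>0$. So $f$ has exactly two positive zeros $b<s_1<a$; $f<0$ on $(0,b)$, $f>0$ on $(b,a)$, $f<0$ on $(a,\infty)$; and $f'(b)=bD'(b)>0$. Since $a^2(1-\varepsilon a)=1$, we have $\varepsilon s<1$ on $[0,a]$; in particular $k'>0$ on $(0,a)$.

(ii) $F/s^2=\frac{s^2}4-\frac{\varepsilon s^3}5-\frac12$ has its maximum at $s=\frac5{6\varepsilon}$, equal to $\frac{25}{432\varepsilon^2}-\frac12>0$. By (i), $F$ decreases on $(0,b)$, increases on $(b,a)$, decreases on $(a,\infty)$. So $F(a)>0$, and there is $\beta\in(b,a)$ with $F<0$ on $(0,\beta)$ and $F>0$ on $(\beta,a]$.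

(iii) $sf-2F=\frac{s^4}2-\frac35\varepsilon s^5>0$ for $0<s<\frac5{6\varepsilon}$, in particular on $(0,b]$, as $b<s_1<\frac5{6\varepsilon}$.

(iv) The function
$$\kappa(s)=\frac{D(s)}{s^2(2-3\varepsilon s)}$$
is strictly increasing on $(0,s_1)$. Indeed the numerator of $\kappa'$ is
$$D'(2s^2-3\varepsilon s^3)-D(4s-9\varepsilon s^2)=s^3(2-3\varepsilon s)^2-(s^2-\varepsilon s^3-1)(4s-9\varepsilon s^2).$$
The first product is $4s^3-12\varepsilon s^4+9\varepsilon^2s^5$, the second is $4s^3-13\varepsilon s^4+9\varepsilon^2s^5-4s+9\varepsilon s^2$, and the difference is $s(4-9\varepsilon s+\varepsilon s^3)$. On $s\ge0$ the bracket is smallest at $s=\sqrt3$, where it equals $4-6\sqrt3\,\varepsilon>0$, because $\varepsilon^2<\frac4{27}$.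

**Example.** Take $\varepsilon=\frac13$; then $\varepsilon^2=\frac{24}{216}<\omega_*$. Here $D(s)=s^2-\frac{s^3}3-1$ and $s_1=2$. From $D(1.3)<0<D(1.4)$ and $D(2.5)>0>D(2.6)$ we get $1.3<b<1.4$ and $2.5<a<2.6$. The maximum of $F/s^2$, at $s=2.5$, is $\frac{225}{432}-\frac12=\frac1{48}$. Since $\frac{F(s)}{s^2}=\frac{s^2}4-\frac{s^3}{15}-\frac12$ is negative at $2.19$ and positive at $2.2$, $\beta\in(2.19,2.2)$.

## 7. Shooting from the origin

A smooth radial solution of (9) is determined by its height $\alpha$ at the origin. We set up this family and sort the heights by what happens.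

**Step 1: the Cauchy problem.** We need existence, uniqueness and smoothness in $\alpha$, in spite of the singular coefficient at $r=0$. For $\alpha\in\mathbb R$ let $Q=Q(r,\alpha)$ solve
$$Q''+\tfrac1rQ'+f(Q)=0,\qquad Q(0)=\alpha,\quad Q'(0)=0. \tag{17}$$
Since $(rQ')'=-rf(Q)$, this is equivalent to
$$Q(r)=\alpha-\int_0^rs\ln(r/s)\,f(Q(s))\,ds,\qquad Q'(r)=-\frac1r\int_0^rsf(Q(s))\,ds. \tag{18}$$
As $\int_0^rs\ln(r/s)\,ds=r^2/4$, for small $\delta$ the right side of the first formula maps the ball $\{q:\|q-\alpha\|_\infty\le1\}$ of $C([0,\delta])$ into itself and is a contraction there, with $\delta$ and the constant uniform for $\alpha$ in bounded sets. So the solution exists, is unique, and is $C^1$ in $\alpha$ on $[0,\delta]$; by the second formula so is $Q'$. For $r\ge\delta$ standard ODE theory applies. Thus $Q$ and $Q'$ are $C^1$ in $\alpha$, uniformly on compact $r$-intervals on which the solution exists. Also $Q'(r,\alpha)/r\to-f(\alpha)/2=Q''(0)$ as $r\to0$, locally uniformly in $\alpha$. So for $\alpha_0\in(b,a)$, where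 $f(\alpha_0)>0$, there is $\delta>0$ with $Q'(\cdot,\alpha)<0$ on $(0,\delta]$ for all $\alpha$ near $\alpha_0$. Below, "ODE uniqueness" means: if $Q(r_0)=c$ with $f(c)=0$ and $Q'(r_0)=0$, then $Q\equiv c$.

**Step 2: three kinds of heights.** Let $H=\frac12Q'^2+F(Q)$; then $H'=-Q'^2/r$. For $\alpha\in(b,a)$ let
$$\bar r(\alpha)=\sup\{r:\ Q>0,\ Q'<0\text{ on }(0,r)\}>0 .$$
On $(0,\bar r)$ we have $Q\in(0,\alpha)$ and $Q'^2\le2(F(\alpha)-F(Q))$, which is bounded. So the solution continues past $\bar r$ if $\bar r<\infty$, and then $Q(\bar r)=0$ or $Q'(\bar r)=0$, not both, by ODE uniqueness.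

**Definition (the classes $N$, $P$, $G$).** The height $\alpha\in(b,a)$ belongs to $N$ if $\bar r<\infty$ and $Q(\bar r)=0$; to $P$ if $\bar r<\infty$, $Q(\bar r)>0$ and $Q'(\bar r)=0$; to $G$ if $\bar r=\infty$.

**Example.** Every $\alpha\in(b,\beta]$ lies in $P$: here $H(0)=F(\alpha)\le0$ and $H$ decreases strictly on $(0,\bar r)$, while we are about to see that $N$ needs $H(\bar r)>0$ and $G$ needs $H>0$. For $\varepsilon=\frac13$ the height $\alpha=2$ is of this kind: $F(2)=4-\frac{32}{15}-2=-\frac2{15}$.

In case $N$: $Q'(\bar r)<0$ and $H(\bar r)=\frac12Q'(\bar r)^2>0$.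

In case $P$: $-f(Q(\bar r))=Q''(\bar r)\ge0$, since $Q'<0$ before $\bar r$. As $Q(\bar r)<a$, this gives $Q(\bar r)\le b$, and $Q(\bar r)\ne b$ by ODE uniqueness. So $Q(\bar r)<b$, $Q''(\bar r)>0$ and $H(\bar r)=F(Q(\bar r))<0$.

In case $G$: $Q\downarrow\ell\in[0,\alpha)$. $H$ is monotone and bounded below, so $Q'^2$ converges, necessarily to $0$ because $Q$ is bounded. Hence $Q''=-Q'/r-f(Q)\to-f(\ell)$, and since $Q'\to0$, $f(\ell)=0$. So $\ell\in\{0,b\}$. Suppose $\ell=b$. Put $X=Q-b>0$ and $y=\sqrt r\,X$. Then $y''=-\big(\frac{f(Q)}X+\frac1{4r^2}\big)y\le-cy$ for large $r$ with some $c>0$, since $f(Q)/X\to f'(b)>0$. So $y$ is positive and concave on a half-line, hence nondecreasing, so $y\ge y_0>0$, $y''\le-cy_0$ and $y\to-\infty$: a contradiction. So $\ell=0$, $H\downarrow0$ strictly, and $H>0$.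

**Step 3: $N$ and $P$ are open.** This is for the connectedness argument in Section 9. Let $\alpha_0\in N$. For small $\eta>0$, $Q'(\cdot,\alpha_0)<0$ on $(0,\bar r+\eta]$ and $Q(\bar r+\eta,\alpha_0)<0$. Both persist for $\alpha$ near $\alpha_0$ (near $r=0$ by Step 1), so $\alpha\in N$. Let $\alpha_0\in P$. For small $\eta>0$, $Q(\cdot,\alpha_0)>0$ on $[0,\bar r+\eta]$ and $Q'(\bar r+\eta,\alpha_0)>0$. Both persist, so $\alpha\in P$.

**Step 4: decay for $\alpha\in G$.** We need $Q$ and $x\cdot\nabla Q$ in $H^2$. From $H>0$, $Q'^2>-2F(Q)$, so $-Q'/Q\ge\sqrt{1-Q^2/2+\frac25\varepsilon Q^3}\to1$. So for each $\gamma<1$ there is $C_\gamma$ with $Q\le C_\gamma e^{-\gamma r}$. For large $r$, $(rQ')'=-rf(Q)>0$, so $r|Q'|$ decreases; hence $|Q'(r)|\le|Q'(s)|$ for $s\in[r-1,r]$. Integrating in $s$, $|Q'(r)|\le Q(r-1)$. So $Q'$ decays exponentially, and so do $Q''=-Q'/r-f(Q)$ and, by the differentiated equation, $Q'''$. As a function on $\mathbb R^2$, $Q$ is $C^2$ by (18), hence smooth by elliptic regularity. So $Q\in H^2$ and $x\cdot\nabla Q=rQ'\in H^2$.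

**Step 5: positive radial $H^1$ solutions correspond to $G$.** This turns (U) into a question about $G$. If $\alpha\in G$, then $Q(\cdot,\alpha)$ is a positive radial $H^1$ solution of (9), by Step 4. Conversely let $Q\in H^1$ be such a solution. By Step 2 of Section 3 it is smooth and $Q,Q'\to0$. At its maximum $f(Q)=-\Delta Q\ge0$; so $\max Q\le a$, and $\max Q\ne a$ by ODE uniqueness. Thus $Q<a$. $H$ is nonincreasing with limit $0$. If $H(r_0)=0$ for some $r_0$, then $H\equiv0$ and $Q'\equiv0$ on $[r_0,\infty)$, so $Q\equiv0$ there, which is false; so $H>0$. At any $r_0\ge0$ with $Q'(r_0)=0$ we have $F(Q(r_0))=H(r_0)>0$, so $Q(r_0)\in(\beta,a)$, $f(Q(r_0))>0$ and $Q''(r_0)<0$. For $r_0=0$ this gives $Q(0)\in(b,a)$ and $Q'<0$ for small $r>0$. At a first critical point $r_0>0$ we would have $Q''(r_0)\ge0$, a contradiction. So $Q'<0$ on $(0,\infty)$ and $Q(0)\in G$.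

## 8. The height derivative has exactly one zero

Let $\alpha\in G$, $Q=Q(\cdot,\alpha)$, and let $L$, $V$ be as in Section 5, acting on radial functions; $V\to1$ at infinity. The formulas (12) used only (9), so they hold here, with $x\cdot\nabla Q=rQ'$. Differentiating (17) in $r$ gives $Q'''+\frac1rQ''-\frac1{r^2}Q'+f'(Q)Q'=0$, i.e.
$$LQ'=-Q'/r^2. \tag{19}$$
Since $LX=-\frac1s(sX')'+VX$, for radial $X,Y$
$$\int_{r'}^{r}(Y\,LX-X\,LY)\,s\,ds=\big[s(XY'-YX')\big]_{r'}^{r}. \tag{20}$$
Let $u=\partial_\alpha Q$; then $Lu=0$, $u(0)=1$, $u'(0)=0$.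

**Growth or decay.** We first note that $u$ can behave in only two ways if it is eventually of one sign. Suppose $y=|u|>0$ on $(r_*,\infty)$. Then $(ry')'=rVy$. Take $R_0>r_*$ with $V\ge\frac12$ for $r\ge R_0$. If $y'(\rho_0)\ge0$ for some $\rho_0\ge R_0$, then $ry'$ is increasing and positive afterwards, so $y'>0$; moreover $(ry')'\ge\frac12ry(\rho_0)$, so $ry'$ grows at least like a multiple of $r^2$ and $y\to\infty$ (*growth*). Otherwise $y'<0$ on $[R_0,\infty)$; then $ry'$ is increasing and negative, hence bounded, so $|y'|\le C/r$ and $\int rVy\,dr<\infty$; as $y$ is monotone, $y\to0$ (*decay*).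

**Lemma 1.** For $\alpha\in G$: $u$ has exactly one zero $r_u$; $u<0$ on $(r_u,\infty)$; $u\to-\infty$ with $u'<0$ for large $r$; and $q_u:=Q(r_u)<s_1$.

The proof compares $u$, by (20), with explicit combinations of $Q$, $Q'$ and $rQ'$, chosen so that their images under $L$ have known signs where $u$ does.

**Step (a): there is a zero.** Compare with $Q'$. Let $W=r(uQ''-Q'u')$. Then $W(0)=0$ and, by (20) with $X=u$, $Y=Q'$ and (19), $W'=uQ'/r$. Suppose $u>0$ everywhere. Then $W$ is negative and decreasing on $(0,\infty)$, and $(u/|Q'|)'=W/(rQ'^2)<0$. So $u\le C|Q'|$ for $r\ge1$; thus $u\to0$, the decay alternative holds, $ru'$ is bounded, and $W\to0$ because $Q',Q''$ decay exponentially. This contradicts that $W$ is negative and decreasing. Let $r_1$ be the first zero. Then $u'(r_1)<0$, since $u\not\equiv0$ solves a linear second-order equation. Put $q_1=Q(r_1)$.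

**Step (b): $q_1<s_1$.** Compare with $Q$. Otherwise $Q>s_1$ on $[0,r_1)$, and there $LQ=-Q^3(2-3\varepsilon Q)>0$. But (20) with $X=Q$, $Y=u$ gives
$$0<\int_0^{r_1}u\,LQ\,s\,ds=r_1Q(r_1)u'(r_1)<0,$$
a contradiction.

**Step (c): after $r_1$ there is neither a second zero nor decay.** Let $r_b$ be the point with $Q(r_b)=b$. The comparison function depends on which of $r_1,r_b$ comes first.

*Case $r_1\ge r_b$.* Here $f(Q)\le0$ beyond $r_1$, and we want a positive function with positive image. Let $\tilde W=-(r-r_b)Q'$, positive on $(r_b,\infty)$. By (12) and (19), $L\tilde W=-2f(Q)-r_bQ'/r^2>0$ for $r\ge r_b$. Let $\mathcal D=r(u\tilde W'-\tilde Wu')$. By (20) with $X=u$, $Y=\tilde W$, $\mathcal D'=-ru\,L\tilde W$, and $\mathcal D(r_1)=-r_1\tilde W(r_1)u'(r_1)\ge0$. As long as $u<0$ after $r_1$, $\mathcal D$ is positive and increasing. At a second zero $r_2$ we would have $u'(r_2)>0$ and $\mathcal D(r_2)=-r_2\tilde W(r_2)u'(r_2)<0$, a contradiction. If there is no second zero and $u$ decays, then $u$ and $ru'$ are bounded while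 $\tilde W,\tilde W'$ decay exponentially (and so does $r\tilde W'$), so $\mathcal D\to0$, a contradiction.

*Case $r_1<r_b$.* Now $q_1\in(b,s_1)$ by (b), so $D(q_1)>0$ and $\lambda:=2\kappa(q_1)>0$. We want a function whose image under $L$ changes sign exactly where $u$ does; this choice of $\lambda$ achieves it. Let $z=rQ'+\lambda Q$. By (12), $Lz=\Phi(Q)$ with
$$\Phi(s)=2f+\lambda(f-sf')=s\,[\,2D(s)-\lambda s^2(2-3\varepsilon s)\,].$$
For $s<s_1$, $\Phi=s^3(2-3\varepsilon s)(2\kappa(s)-\lambda)$, so by (iv) of Section 6 $\Phi<0$ on $(0,q_1)$ and $\Phi>0$ on $(q_1,s_1)$. On $[s_1,a)$, $\Phi=2f+\lambda s^3(3\varepsilon s-2)>0$. So $u\,\Phi(Q)>0$ on $(0,r_1)$, and also after $r_1$ as long as $u<0$. By (20) with $X=z$, $Y=u$,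
$$r(zu'-uz')(r)=\int_0^ru\,\Phi(Q)\,s\,ds ,$$
which is positive and nondecreasing there. At $r_1$: $z(r_1)u'(r_1)>0$, so $z(r_1)<0$. At a second zero $r_2$: $u'(r_2)>0$ and $z(r_2)u'(r_2)>0$, so $z(r_2)>0$. We show that $z$ cannot go from negative to positive. Indeed $z/Q=\lambda+rQ'/Q$ is strictly decreasing, since by (17)
$$\Big(\frac{rQ'}Q\Big)'=-r\,\frac{Qf(Q)+Q'^2}{Q^2}<0 .$$
This is clear where $f(Q)\ge0$ and $r>0$. Where $Q<b$, $H>0$ gives $Q'^2>-2F(Q)$, so $Qf+Q'^2>Qf-2F>0$ by (iii). Hence there is no second zero. If $u$ decays, then $r(zu'-uz')\to0$, because $ru'$ is bounded and $z,rz'$ decay exponentially; but this quantity is positive and nondecreasing, a contradiction.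

So in both cases $r_u=r_1$ is the only zero, $u<0$ afterwards, and growth holds for $y=-u$. With (b), this is Lemma 1. $\square$

## 9. Exactly one profile for each frequency

**Lemma 2.** For each $\varepsilon\in(0,\varepsilon_*)$, $G$ has exactly one element. So (9) has exactly one positive radial $H^1$ solution, denoted $Q_\varepsilon$, and it is radially decreasing.

**Step 1: crossing an element of $G$ upwards leads from $P$ to $N$.** We claim: for $\alpha_0\in G$, $\alpha\in N$ for $\alpha>\alpha_0$ close to $\alpha_0$, and $\alpha\in P$ for $\alpha<\alpha_0$ close to $\alpha_0$. Since $f'(0)=-1$, fix $s_0\in(0,b)$ with $f'<0$ on $[0,s_0]$. By Lemma 1 fix $R$ with $Q(R,\alpha_0)<s_0/2$, $u(R)<0$, $u'(R)<0$. For $\alpha$ near $\alpha_0$: $Q(\cdot,\alpha)>0$ on $[0,R]$, $Q'(\cdot,\alpha)<0$ on $(0,R]$ and $Q(R,\alpha)<s_0$; in particular $\bar r(\alpha)>R$. Let $X=Q(\cdot,\alpha)-Q(\cdot,\alpha_0)$. On $[R,\bar r(\alpha))$ both solutions take values in $[0,s_0]$, so $(rX')'=r\,c(r)X$ with $c=-f'(\xi)>0$, $\xi(r)\in[0,s_0]$.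 By differentiability in $\alpha$, $X(R)=(\alpha-\alpha_0)(u(R)+o(1))$ and $X'(R)=(\alpha-\alpha_0)(u'(R)+o(1))$.

If $\alpha>\alpha_0$ is close: $X(R)<0$ and $X'(R)<0$. As long as $X<0$, $rX'$ is decreasing, so $rX'\le RX'(R)<0$ and $X\le X(R)<0$; this persists up to $\bar r(\alpha)$. If $\alpha\in G$ then $X\to0$, a contradiction. If $\alpha\in P$ then $X'(\bar r)=-Q'(\bar r,\alpha_0)>0$, a contradiction. So $\alpha\in N$.

If $\alpha<\alpha_0$ is close: $X(R)>0$ and $X'(R)>0$, and in the same way $X\ge X(R)>0$ and $X'>0$ persist. $\alpha\in G$ contradicts $X\to0$. $\alpha\in N$ contradicts $X(\bar r)=-Q(\bar r,\alpha_0)<0$. So $\alpha\in P$.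

**Step 2: at most one element.** $G$ is relatively closed in $(b,a)$, as $N\cup P$ is open, and its points are isolated by Step 1; so $G$ is finite on compact subintervals. If it had two elements, there would be consecutive ones $\alpha_1<\alpha_2$. Then $(\alpha_1,\alpha_2)$ would be the disjoint union of its intersections with the open sets $N$ (nonempty near $\alpha_1$) and $P$ (nonempty near $\alpha_2$), contradicting connectedness.

**Step 3: at least one element.** We show that $P$ and $N$ are nonempty. As seen in Section 7, $(b,\beta]\subset P$. For $N$ we start close to the constant solution $a$, so that $Q$ stays high until the damping $Q'/r$ is weak. Let $a-\eta\in(\beta,a)$, $C^2=2(F(a)-\min_{[0,a]}F)$, and choose $R$ with $F(a-\eta)>Ca/R$. By continuous dependence at the constant solution $a$, for $\alpha<a$ close to $a$ we have $Q\ge a-\eta>b$ on $[0,R]$, so $\bar r>R$, because $Q(\bar r)<b$ whenever $\bar r<\infty$. Also $|Q'|\le C$ on $(0,\bar r)$, since $Q'^2\le2(F(\alpha)-F(Q))$. As $\int_R^r|Q'|\,ds\le a$, for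 $r\in[R,\bar r)$
$$H(r)\ge F(Q(R))-\int_R^r\frac{Q'^2}s\,ds\ge F(a-\eta)-\frac{Ca}R>0 .$$
This excludes $P$ (where $H(\bar r)<0$) and $G$ (where $H\to0$), so $\alpha\in N$. Thus $N$ and $P$ are open, disjoint and nonempty; as $(b,a)$ is connected, $G\neq\emptyset$. The statement about (9) follows from Step 5 of Section 7. $\square$

This is (U). Also $0<Q_\varepsilon<a$, as assumed in Section 5.

## 10. Analytic dependence on $\varepsilon$

**Lemma 3.** $\varepsilon\mapsto Q_\varepsilon\in H^2_{\rm rad}(\mathbb R^2)$ is real-analytic on $(0,\varepsilon_*)$. With $v=\partial_\varepsilon Q_\varepsilon\in H^2_{\rm rad}$,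
$$Lv=-Q_\varepsilon^4,\qquad \frac{d}{d\varepsilon}\int Q_\varepsilon^2=2\int Q_\varepsilon v .$$

**Step 1: the linearization is invertible.** This is what the implicit function theorem needs. Fix $\varepsilon_0$. As $H^2(\mathbb R^2)$ is an algebra, the map $(\varepsilon,Q)\mapsto-\Delta Q+Q-Q^3+\varepsilon Q^4$ from $\mathbb R\times H^2_{\rm rad}$ to $L^2_{\rm rad}$ is a continuous polynomial. Its $Q$-derivative at $(\varepsilon_0,Q_{\varepsilon_0})$ is $L=(-\Delta+1)-g$, where $g=3Q_{\varepsilon_0}^2-4\varepsilon_0Q_{\varepsilon_0}^3$ is smooth and decays exponentially. Multiplication by $g$ is compact from $H^2$ to $L^2$: a sequence converging weakly to $w$ in $H^2$ converges to $w$ in $L^2$ on every ball, and outside a large ball $|g|$ is uniformly small. As $-\Delta+1$ is an isomorphism, $L$ is Fredholm of index $0$. A kernel element is smooth and radial, so it solves the linear ODE of $u$ regularly at the origin, hence is a multiple of $u$. It tends to $0$ at infinity, being in $H^2(\mathbb R^2)$, while $u\to-\infty$ by Lemma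 1; so it is $0$. Thus $L$ is an isomorphism, and the implicit function theorem gives an analytic branch $\tilde Q_\varepsilon\in H^2_{\rm rad}$ of solutions with $\tilde Q_{\varepsilon_0}=Q_{\varepsilon_0}$.

**Step 2: $\tilde Q_\varepsilon=Q_\varepsilon$ near $\varepsilon_0$.** Only positivity of $\tilde Q_\varepsilon$ has to be checked. The function $\tilde Q_\varepsilon$ is smooth and tends to $0$ at infinity. Take $R$ with $Q_{\varepsilon_0}\le\frac14$ for $r\ge R$. Since $H^2\subset L^\infty$, $\tilde Q_\varepsilon\to Q_{\varepsilon_0}$ uniformly; so for $\varepsilon$ near $\varepsilon_0$ we have $\tilde Q_\varepsilon>0$ for $r\le R$ and $|\tilde Q_\varepsilon|\le\frac12$ for $r\ge R$. If $\tilde Q_\varepsilon$ took negative values, it would have a negative minimum at a point with $r>R$, where $\Delta\tilde Q_\varepsilon\ge0$. But there $\Delta\tilde Q_\varepsilon=\tilde Q_\varepsilon(1-\tilde Q_\varepsilon^2+\varepsilon\tilde Q_\varepsilon^3)<0$, since the bracket is at least $1-\frac14-\frac\varepsilon8>0$. So $\tilde Q_\varepsilon\ge0$.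 At a zero, necessarily with $r>R$, the derivative also vanishes, and ODE uniqueness would give $\tilde Q_\varepsilon\equiv0$. Hence $\tilde Q_\varepsilon>0$, and $\tilde Q_\varepsilon=Q_\varepsilon$ by Lemma 2. Differentiating the equation in $\varepsilon$ gives $Lv+Q_\varepsilon^4=0$; the mass formula is the chain rule. $\square$

All assumptions made in Section 5 are now proved ($x\cdot\nabla Q_\varepsilon\in H^2$ is Step 4 of Section 7), so (14), (15) and (16) hold.

## 11. The frequency derivative changes sign at most once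

Fix $\varepsilon$ and write $Q=Q_\varepsilon$, $v=\partial_\varepsilon Q_\varepsilon$. By elliptic regularity $v$ is smooth, and $v\to0$ at infinity as $v\in H^2$. Moreover $v$ does not vanish identically on any interval, because $Lv=-Q^4\ne0$.

**Lemma 4.** $v(r)>0$ for all large $r$.

The plan is to find the sign of $J=\int_0^\infty Q^4u\,r\,dr$, because this integral is the limit of the Wronskian of $u$ and $v$.

**Step 1: convergence.** We make sure that $J$ and $J_1=\int_0^\infty(2Q^3-3\varepsilon Q^4)u\,r\,dr$ converge absolutely. Let $y=-u$. For large $r$, $y>0$, $y'>0$ and $y''=Vy-y'/r\le\frac94y$, as $V\to1$. Multiplying by $2y'$ and integrating, $y'^2\le\frac94y^2+C$, so $y'\le\frac32y+C$ after enlarging $C$, and $y\le C'e^{3r/2}$. By Step 4 of Section 7 with $\gamma=\frac34$, $Q^3\le C''e^{-9r/4}$. So both integrands are $O(r\,e^{-3r/4})$.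

**Step 2: $J_1\ge0$.** By (20) with $X=Q$, $Y=u$ and (12), for $R$ so large that $u,u',Q'<0$ at $R$,
$$\int_0^R(2Q^3-3\varepsilon Q^4)u\,r\,dr=-R(Qu'-uQ')(R)>0 .$$
Let $R\to\infty$.

**Step 3: $J>0$.** We pass from the weight $2Q^3-3\varepsilon Q^4$ to $Q^4$ by the single sign change of $u$. Let $g(s)=\frac2s-3\varepsilon$. It is strictly decreasing, and $g(q_u)>0$ since $q_u<s_1=\frac2{3\varepsilon}$ by Lemma 1. On $(0,r_u)$, $Q>q_u$ and $u>0$; on $(r_u,\infty)$, $Q<q_u$ and $u<0$. So $(g(Q)-g(q_u))u<0$ on $(0,\infty)\setminus\{r_u\}$, and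
$$0\le J_1=\int_0^\infty Q^4g(Q)\,u\,r\,dr<g(q_u)\,J .$$

**Step 4: the sign of $v$ far out.** By (20) with $X=v$, $Y=u$ and (13), $R(v'u-vu')(R)=\int_0^RQ^4u\,r\,dr>0$ for large $R$. So $v/u$ is strictly increasing for large $r$. Since $v\to0$ and $u\to-\infty$, $v/u\to0$. Hence $v/u<0$, i.e. $v>0$, for large $r$. $\square$

**Lemma 5.** $\{r\ge0:v(r)>0\}$ has at most one connected component.

*Proof.* Components are relatively open intervals in $[0,\infty)$. We show that $u$ has a zero inside the interior $(r_-,r_+)$, $0\le r_-<r_+\le\infty$, of each component; as $u$ has only one zero, there cannot be two components. Suppose $u$ has no zero in $(r_-,r_+)$, so that $|u|=\sigma u$ there with $\sigma=\pm1$ constant. Apply (20) to $X=v$, $Y=\sigma u$.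

Let first $r_+<\infty$. On $(r_-,r_+)$ the left side of (20) is $-\int_{r_-}^{r_+}Q^4|u|\,r\,dr<0$. On the right side, if $r_-=0$, the contribution of $r_-$ is $0$. If $r_->0$, then $v(r_-)=0$, $v'(r_-)\ge0$, and its contribution is $r_-|u(r_-)|v'(r_-)\ge0$. At $r_+$ we have $v(r_+)=0$, $v'(r_+)\le0$, and the contribution is $-r_+|u(r_+)|v'(r_+)\ge0$. So the right side is nonnegative, a contradiction.

If $r_+=\infty$, apply (20) on $(r_-,R_n)$ with $R_n\to\infty$ and $v'(R_n)\le0$, which is possible since $v>0$ and $v\to0$. For large $n$, $|u|'(R_n)>0$ by Lemma 1, so the contribution of $R_n$ is $R_n(v|u|'-|u|v')(R_n)\ge0$, and that of $r_-$ is nonnegative as before, while the left side is negative: a contradiction. $\square$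

By Lemmas 4 and 5, $\{v>0\}$ is a single unbounded interval. So *either $v\ge0$ everywhere, or there is $r_0>0$ with $v\le0$ on $[0,r_0]$ and $v>0$ on $(r_0,\infty)$.*

## 12. Strict monotonicity of the mass and proof of Theorem 1

**Proposition 6.** $\int Q_\varepsilon v\,dx\neq0$ for every $\varepsilon\in(0,\varepsilon_*)$.

*Proof.* Suppose $\int Qv=0$. By (16), $\int Qk(Q)v=0$ with $k(s)=3s^2-2\varepsilon s^3$. By (i) of Section 6, $k'(s)=6s(1-\varepsilon s)>0$ on $(0,a)$, and $0<Q<a$. Since $Q>0$, $v\not\equiv0$ and $\int Qv=0$, the alternative $v\ge0$ is impossible. So the second alternative holds. Put $q_0=Q(r_0)$; recall that $Q$ is strictly decreasing. For $r<r_0$: $k(Q)>k(q_0)$ and $v\le0$. For $r>r_0$: $k(Q)<k(q_0)$ and $v>0$. So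
$$0=\int Qk(Q)v\,dx-k(q_0)\int Qv\,dx=\int Q\,\big(k(Q)-k(q_0)\big)\,v\,dx<0,$$
a contradiction. $\square$

**Proof of Theorem 1.** By Lemma 3 and Proposition 6, $m(\varepsilon)=\int Q_\varepsilon^2$ is $C^1$ with nonvanishing derivative on the interval $(0,\varepsilon_*)$, hence injective. Let $\psi_1,\psi_2\in\mathcal E_0(\rho)$. By Section 3 and Lemma 2, up to phase and translation $\psi_i=\varepsilon_iQ_{\varepsilon_i}(\varepsilon_i\,\cdot)$ with $\varepsilon_i\in(0,\varepsilon_*)$ and $m(\varepsilon_i)=\rho$. So $\varepsilon_1=\varepsilon_2$, and $\psi_1,\psi_2$ agree up to phase and translation. $\blacksquare$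

## 13. The sign of the derivative, the range of masses, and proof of Theorem 2

Let $\phi_\omega=\varepsilon Q_\varepsilon(\varepsilon\,\cdot)$ with $\varepsilon=\sqrt\omega$, and $\mu(\omega)=M(\phi_\omega)=m(\sqrt\omega)$. Existence and uniqueness of $\phi_\omega$ is Lemma 2, and analyticity of $\mu$ is Lemma 3. By Proposition 6, $\mu'\neq0$ on $(0,\omega_*)$, so $\mu'$ has constant sign. We know from Section 4 that $e_0$ is concave and continuous, and from Section 2 that for $\rho\le\rho_c$ we have $e_0(\rho)=0$, with $E_0>0$ on all of $\{M=\rho\}$.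

**Step 1: ground states exist for $\rho>\rho_c$.** Let $c=\sqrt{\rho/\rho_c}>1$. As in Section 4, equality in (5) gives $\frac12\int|\nabla cQ_0|^2-\frac14\int|cQ_0|^4=\frac{c^2}2(1-c^2)\int|\nabla Q_0|^2<0$. So $E_0(\lambda cQ_0(\lambda\,\cdot))<0$ for small $\lambda$, since the quintic term is $O(\lambda^3)$, and $e_0(\rho)<0$. By $s^4\le\delta s^5+C_\delta s^2$ with $\delta$ small, minimizing sequences in $H^1_{\rm rad}$ are bounded. Let $\varphi$ be a weak limit of a subsequence. By compactness of $H^1_{\rm rad}(\mathbb R^2)\subset L^4,L^5$ and weak lower semicontinuity of the gradient term, $E_0(\varphi)\le e_0(\rho)<0$. So $\varphi\neq0$; also $M(\varphi)\le\rho$. Put $t=\rho/M(\varphi)\ge1$ and $U=\int(-\frac14|\varphi|^4+\frac15|\varphi|^5)$; $U<0$ as $E_0(\varphi)<0$. Then $\varphi(\cdot/\sqrt t)$ has mass $\rho$, so $e_0(\rho)\le\frac12\int|\nabla\varphi|^2+tU$. If $t>1$, the right side is $<E_0(\varphi)\le e_0(\rho)$, a contradiction. So $t=1$ and $\varphi\in\mathcal E_0(\rho)$. By Section 3 and Lemma 2, $\varphi$ is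 in the orbit of some $\phi_\omega$ with $\mu(\omega)=\rho$.

**Step 2: $\mu'>0$.** We know that the sign is constant, so one comparison decides it. Let $\rho_c<\rho_1<\rho_2$ and, by Step 1, $\phi_{\omega_i}\in\mathcal E_0(\rho_i)$. The supporting-line inequality (11), used at $\rho_1$ and at $\rho_2$, gives
$$e_0(\rho_2)\le e_0(\rho_1)-\tfrac{\omega_1}2(\rho_2-\rho_1),\qquad e_0(\rho_1)\le e_0(\rho_2)+\tfrac{\omega_2}2(\rho_2-\rho_1).$$
Adding, $\omega_1\le\omega_2$, and $\omega_1\neq\omega_2$ as the masses differ. Since $\mu(\omega_1)<\mu(\omega_2)$ and $\mu'$ has constant sign, $\mu'>0$ on $(0,\omega_*)$.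

**Step 3: the range of $\mu$ is $(\rho_c,\infty)$.** By Step 1, $\mu$ takes every value in $(\rho_c,\infty)$; it remains to exclude values $\le\rho_c$. As $\mu$ is continuous and increasing, $\mu^{-1}((\rho_c,\infty))=(\omega_a,\omega_*)$ for some $\omega_a\ge0$. For $\omega>\omega_a$, Step 1 gives $\omega'$ with $\phi_{\omega'}\in\mathcal E_0(\mu(\omega))$ and $\mu(\omega')=\mu(\omega)$; so $\omega'=\omega$ and $E_0(\phi_\omega)=e_0(\mu(\omega))$. If $\omega_a>0$, then $\mu(\omega_a)=\rho_c$ by continuity. Moreover, rescaling,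
$$E_0(\phi_\omega)=\varepsilon^2\int\big(\tfrac12|\nabla Q_\varepsilon|^2-\tfrac14Q_\varepsilon^4+\tfrac\varepsilon5Q_\varepsilon^5\big) \tag{21}$$
is continuous in $\varepsilon$ by Lemma 3. Letting $\omega\downarrow\omega_a$ and using continuity of $e_0$, $E_0(\phi_{\omega_a})=e_0(\rho_c)=0$. This contradicts Section 2, by which $E_0>0$ at mass $\rho_c$. Hence $\omega_a=0$, $\mu:(0,\omega_*)\to(\rho_c,\infty)$ is a bijection, and each $\phi_\omega$ lies in $\mathcal E_0(\mu(\omega))$. With Theorem 1 and Section 2, this gives all statements about $\mathcal E_0(\rho)$.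

**Step 4: the function $e_0$.** We differentiate (21). By Lemma 3, $E_0(\phi_\omega)$ is analytic in $\varepsilon$. Write $\mathcal I$ for the integral in (21) and $B_\varepsilon=\int Q_\varepsilon^5$. Since $-\Delta Q-Q^3+\varepsilon Q^4=-Q$,
$$\frac{d}{d\varepsilon}E_0(\phi_\omega)=2\varepsilon\,\mathcal I+\varepsilon^2\Big(-\int Qv+\tfrac15B_\varepsilon\Big).$$
As $\phi_\omega$ is a minimizer, (7) holds for it; in terms of $Q$ it reads $\int|\nabla Q|^2=\frac12\int Q^4-\frac35\varepsilon B_\varepsilon$. So $\mathcal I=(-\frac3{10}+\frac15)\varepsilon B_\varepsilon=-\frac1{10}\varepsilon B_\varepsilon$, and the terms with $B_\varepsilon$ cancel: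
$$\frac d{d\varepsilon}E_0(\phi_\omega)=-\varepsilon^2\int Qv=-\frac\omega2\,m'(\varepsilon),\qquad\text{i.e.}\qquad \frac d{d\omega}E_0(\phi_\omega)=-\frac\omega2\,\mu'(\omega).$$
Since $\mu$ is analytic with $\mu'>0$, its inverse $\omega(\rho)$ is analytic on $(\rho_c,\infty)$. So $e_0(\rho)=E_0(\phi_{\omega(\rho)})$ is analytic there, with
$$e_0'(\rho)=-\frac{\omega(\rho)}2,\qquad e_0''(\rho)=-\frac1{2\mu'(\omega(\rho))}<0 .$$
In particular $e_0$ has no corner on $(\rho_c,\infty)$. $\blacksquare$
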